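# Products of linearly many characters of classical and alternating groups

## Degrees suggest a linear number of factors

Let $G$ be a finite group, $\mathrm{Irr}(G)$ its set of complex irreducible characters and $1_G$ the trivial one. For a character $\rho$ of $G$ write
$$\rho\supseteq\mathrm{Irr}(G)$$
if every irreducible character of $G$ is a constituent of $\rho$; we also say that $\rho$ *covers* $\mathrm{Irr}(G)$. Take $G$ non-abelian simple and multiply nontrivial irreducible characters $\chi_1,\dots,\chi_l$. How large must $l$ be, whatever the choice of the $\chi_i$, before $\chi_1\cdots\chi_l$ covers $\mathrm{Irr}(G)$?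

One obstruction is visible at once. If the product covers, then its degree $\prod\chi_i(1)$ is at least $\max_\psi\psi(1)$. Since $\sum_\psi\psi(1)^2=|G|$, large groups have characters of large degree. Hence a first guess: *size is what matters, and $l$ of order $\log|G|/\log(\text{smallest nontrivial degree})$ should be enough*.

What does the guess say? For a classical group of dimension $n$ over $\mathbb F_q$, $|G|$ is at most $q^{2n^2}$ and the nontrivial degrees are at least $q^{c_1n}$ for a constant $c_1>0$ (Fact B below), so the guess is $l\approx n$. For the alternating group $\mathsf A_n$, $\log|\mathsf A_n|\approx n\log n$ and there is a character of degree $n-1$, so again the guess is $l\approx n$. In both families we guess that $Cn$ factors suffice, with $C$ an absolute constant. This is the conjecture we are going to prove. It is posed in M. W. Liebeck, A. Shalev and Pham Huu Tiep, "McKay graphs for alternating and classical groups", arXiv:2007.10530 (2020). A quotable known result is that for simple groups of Lie type of rank $r$, $l\ge 489r^2$ factors suffice;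 we will not use it.

Let us test the guess by hand.

**Test 1: $\mathsf A_5$.** The irreducible characters are $1,3,3',4,5$, named by their degrees. On the classes of sizes $1,15,20,12,12$ (identity, $(12)(34)$, $3$-cycles, two classes of $5$-cycles), with $\varphi,\varphi'=(1\pm\sqrt5)/2$, the values are
$$3:(3,-1,0,\varphi,\varphi'),\quad 3':(3,-1,0,\varphi',\varphi),\quad 4:(4,0,1,-1,-1),\quad 5:(5,1,-1,0,0).$$
Taking inner products gives
$$3\cdot3=1+3+5,\quad 3\cdot 3'=4+5,\quad 3\cdot4=3'+4+5,\quad 3\cdot 5=3+3'+4+5,$$
$$4\cdot4=1+3+3'+4+5,\qquad 5\cdot5=1+3+3'+2\cdot 4+2\cdot5,$$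
and the same with $3,3'$ exchanged. So $4^2$ and $5^2$ cover. Also $3^3=3\cdot(1+3+5)=3+(1+3+5)+(3+3'+4+5)$ covers. But $3\cdot3\cdot3'=3\cdot(4+5)$ consists of $3'+4+5$ and $3+3'+4+5$, so it misses the trivial character: three factors are not always enough. Four always are. (A product that contains a covering product as a factor covers; this is Lemma 4 below.) If $4$ or $5$ is repeated, or if $3$ or $3'$ occurs three times, we are done. What remains, up to exchanging $3$ and $3'$:

- $3\cdot3\cdot3'\cdot3'$, where $3^2$ and $3'^2$ both contain $5$, so the product contains $5^2$;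
- $3\cdot3\cdot3'\cdot4$, where $3^2$ and $3'\cdot4$ both contain $5$;
- $3\cdot3\cdot3'\cdot5$, which contains $5^2\cdot3'$;
- $3\cdot3\cdot4\cdot5$, which contains $5^2\cdot4$;
- $3\cdot3'\cdot4\cdot5$, which contains $5^2\cdot 4$ because $3\cdot3'$ contains $5$.

So for $\mathsf A_5$ the exact threshold is $4$.

**Test 2: $SL_2(q)$, $q=2^f\ge32$.** Here $n=2$, and the guess predicts a number of factors that does not depend on $q$. The nontrivial irreducible characters have degrees $q-1,q,q+1$, and on nonidentity elements all their values have modulus at most $2$. Hence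
$$\sum_{g\ne1}\prod_{i=1}^4\frac{|\chi_i(g)|}{\chi_i(1)}< q^3\Big(\frac{2}{q-1}\Big)^4<1\qquad(q\ge32),$$
because $(q-1)^4/q^3=q(1-1/q)^4$ increases with $q$ and is about $28.2>16$ at $q=32$. We will see in Lemma 3 that this inequality forces the product of four factors to cover.

**Test 3: the standard character of $\mathsf S_n$.** Let $V$ be the $(n-1)$-dimensional standard module, with character $\chi^{(n-1,1)}$. When does $\mathrm{sgn}$ occur in $V^{\otimes l}$? The module $V^{\otimes l}$ sits in $(\mathbb C^n)^{\otimes l}$, the permutation module on $l$-tuples of points. If $l\le n-2$, every tuple misses two points, so its stabilizer contains a transposition, and $\mathrm{sgn}$ does not occur (by Frobenius reciprocity, $\mathrm{sgn}$ occurs in the permutation module on $\mathsf S_n/H$ only if it is trivial on $H$). If $l=n-1$, then $\Lambda^{n-1}V=\mathrm{sgn}$ is a summand of $V^{\otimes(n-1)}$. So $\mathrm{sgn}$ first appears at $l=n-1$: fewer than linearly many factors cannot suffice for $\mathsf S_n$.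

## Precise statements, and the published theorems they rest on

Throughout, $\log$ is the natural logarithm. A *simple classical group* $\mathrm{Cl}_n(q)$ is one of
$$PSL_n(q)\ (n\ge2),\quad PSU_n(q)\ (n\ge3),\quad PSp_n(q)\ (n\ge4),\quad P\Omega_n^\epsilon(q)\ (n\ge7),$$
when simple; these are the *listed* groups. Its natural module has dimension $n$ over $\mathbb F_q$, or over $\mathbb F_{q^2}$ in the unitary case. Classical simple groups in other dimensions ($PSp_2$, $PSU_2$, $\Omega_3$, $P\Omega_4^-$, $\Omega_5$, $P\Omega_6^\pm$) are isomorphic to listed groups of dimension $n'\le n$. A bound $l\ge Cn$ implies $l\ge Cn'$, so they are covered by the listed groups. The group $PSp_4(2)'$ is a single group and is dealt with by Lemma 5.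

**Theorem 1.** There is an absolute constant $C>0$ such that if $G=\mathrm{Cl}_n(q)$ or $G=\mathsf A_n$ $(n\ge5)$, $l\ge Cn$ and $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)\setminus 1_G$, then $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$.

Irreducible characters $\chi^\lambda$ of $\mathsf S_n$ are indexed by partitions $\lambda\vdash n$; $\lambda'$ is the conjugate partition, $\chi^{(n)}=1$, $\chi^{(1^n)}=\mathrm{sgn}$ and $\chi^{\lambda'}=\mathrm{sgn}\cdot\chi^\lambda$.

**Theorem 2.**

(a) There is an absolute $C_0$ such that if $G$ is simple classical, $\chi_i\in\mathrm{Irr}(G)\setminus1_G$ and $\prod\chi_i(1)\ge|G|^{C_0}$, then $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$. Conversely, if $G=\mathrm{Cl}_n(q)$ is one of the listed groups and $\chi_1\cdots\chi_l\supseteq\mathrm{Irr}(G)$, then $\prod\chi_i(1)\ge|G|^{1/20}$.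

(b) There is an absolute $A$ such that for $n\ge5$ the product of any $l\ge An$ non-linear irreducible characters of $\mathsf S_n$ contains all of $\mathrm{Irr}(\mathsf S_n)$, including $\mathrm{sgn}$. The same conclusion holds, for any number of factors $\chi^{\lambda_i}$, if $\sum_i\big(n-\max(\lambda_{i,1},\lambda_{i,1}')\big)\ge A\,n\log n$. The order $n\log n$ in this second condition is best possible.

(c) The linear bound is of optimal order in every family. For $\mathsf A_n$ there is $\chi\ne1$ such that $\chi^l\supseteq\mathrm{Irr}(\mathsf A_n)$ forces $l\ge n-\lceil\sqrt n\,\rceil$. For every listed $\mathrm{Cl}_n(q)$ there is $\chi\ne1$ such that $\chi^l\supseteq\mathrm{Irr}(G)$ forces $l>n/20$.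

So the degree guess is literally correct for classical groups, up to the exponent, and the linear guess is correct in every family. We quote the following.

**Fact A** (M. Larsen, P. H. Tiep, *Uniform character bounds for finite classical groups*, Ann. of Math. 200 (2024)). There is an absolute $c>0$ such that for every finite quasisimple group $G$ of Lie type, $\chi\in\mathrm{Irr}(G)$ and $g\in G$,
$$|\chi(g)|\le\chi(1)^{1-c\log|g^G|/\log|G|}.$$

**Fact B** (V. Landazuri, G. Seitz, *On the minimal degrees of projective representations of the finite Chevalley groups*, J. Algebra 32 (1974)). There is an absolute $c_1>0$ with $\chi(1)\ge q^{c_1n}$ for all simple $G=\mathrm{Cl}_n(q)$ and $1\ne\chi\in\mathrm{Irr}(G)$. Indeed, the tabulated lower bounds are all at least $q^{n/8}$ for classical groups, apart from finitely many exceptional groups. For those finitely many we use $\chi(1)\ge2$ and shrink $c_1$ so that $q^{c_1n}\le2$.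

**Fact C** (M. Liebeck, L. Pyber, *Upper bounds for the number of conjugacy classes of a finite group*, J. Algebra 198 (1997)). The number $k(G)$ of conjugacy classes satisfies $k(G)\le(6q)^r$ for $G$ simple of Lie type of rank $r$ over $\mathbb F_q$. In particular $k(G)\le q^{5n}$ for $G=\mathrm{Cl}_n(q)$: the rank is at most $n$, and even if in the unitary case one has to read $q^2$ for $q$, we have $6q^2\le q^5$ because $q^3\ge8$.

**Fact D** (Y. Roichman, *Upper bound on the characters of the symmetric groups*, Invent. Math. 125 (1996)). There are absolute $b>0$ and $0<\kappa<1$ such that for $n>4$, $\lambda\vdash n$, $g\in\mathsf S_n$,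
$$\frac{|\chi^\lambda(g)|}{\chi^\lambda(1)}\le\max\{\kappa,\lambda_1/n,\lambda_1'/n\}^{\,b\,\mathrm{supp}(g)},$$
where $\mathrm{supp}(g)$ is the number of points not fixed by $g$.

**Fact E** (James–Kerber, *The Representation Theory of the Symmetric Group*, §2.5). If $\lambda\ne\lambda'$, then $\chi^\lambda|_{\mathsf A_n}=\chi^{\lambda'}|_{\mathsf A_n}$ is irreducible. If $\lambda=\lambda'$, then $\chi^\lambda|_{\mathsf A_n}$ is the sum of two distinct irreducible characters $\chi^{\lambda,\pm}$ of equal degree. All irreducible characters of $\mathsf A_n$ arise so, and restrictions of $\chi^\lambda$ and $\chi^\eta$ share a constituent only if $\eta\in\{\lambda,\lambda'\}$. For $\lambda=\lambda'$ let $h_1>\dots>h_d$ be the hook lengths of the diagonal cells. If $g\in\mathsf A_n$ does not have cycle type $(h_1,\dots,h_d)$, then $\chi^{\lambda,\pm}(g)=\chi^\lambda(g)/2$. If it does, then the two values at $g$ are $\frac12\big(e\pm\sqrt{e\,h_1\cdots h_d}\big)$ with $e=(-1)^{(n-d)/2}$.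

For example, for $n=5$ the partition $(3,1,1)$ is self-conjugate with the single diagonal hook $h_1=5$. The character $\chi^{(3,1,1)}$ has degree $6$ and splits into the characters $3$ and $3'$ of Test 1, with values $\frac12(1\pm\sqrt5)$ on $5$-cycles.

We also use the Steinberg character: a listed group $G=\mathrm{Cl}_n(q)$ in characteristic $p$ has an irreducible character whose degree is the $p$-part of $|G|$.

## Character ratios that sum to less than one

The first lemma turns upper bounds for $|\chi(g)|/\chi(1)$ into covering.

**Lemma 3.** Let $\chi_1,\dots,\chi_l\in\mathrm{Irr}(G)$. If $\displaystyle\sum_{1\ne g\in G}\ \prod_i\frac{|\chi_i(g)|}{\chi_i(1)}<1$, then $\prod\chi_i\supseteq\mathrm{Irr}(G)$.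

*Proof.* Let $\psi\in\mathrm{Irr}(G)$. In $\langle\prod\chi_i,\psi\rangle=|G|^{-1}\sum_g\overline{\psi(g)}\prod\chi_i(g)$ separate the term $g=1$:
$$\Big\langle\prod_i\chi_i,\psi\Big\rangle=\frac{\psi(1)\prod_i\chi_i(1)}{|G|}\Big(1+\sum_{g\ne1}\frac{\overline{\psi(g)}}{\psi(1)}\prod_i\frac{\chi_i(g)}{\chi_i(1)}\Big).$$
Since $|\psi(g)|\le\psi(1)$, the sum on the right has modulus less than $1$, so the bracket is nonzero. $\square$

**Lemma 4 (discarding factors).** If $\rho\supseteq\mathrm{Irr}(G)$ and $\chi\ne0$ is a character, then $\rho\chi\supseteq\mathrm{Irr}(G)$.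

*Proof.* For $\psi\in\mathrm{Irr}(G)$ we have $\langle\rho\chi,\psi\rangle=\langle\rho,\bar\chi\psi\rangle$. The character $\bar\chi\psi$ has some irreducible constituent, and $\rho$ contains it. So the inner product is positive. $\square$

The next lemma handles any finite set of groups, at the cost of a constant depending on the group.

**Lemma 5.** Let $G\neq 1$ be finite with $Z(G)=1$. There is $L(G)$ such that any product of $l\ge L(G)$ faithful irreducible characters covers $\mathrm{Irr}(G)$.

*Proof.* Let $\chi$ be faithful and irreducible, with $|\chi(g)|=\chi(1)$. A sum of $\chi(1)$ roots of unity has modulus $\chi(1)$ only if they are all equal, so $g$ acts as a scalar. Since $\chi$ is faithful, $g\in Z(G)=1$. Hence $\rho:=\max|\chi(g)|/\chi(1)$, over faithful irreducible $\chi$ and $g\ne1$, is less than $1$. Choose $L(G)$ with $|G|\rho^{l}<1$ for all $l\ge L(G)$ and apply Lemma 3. $\square$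

Lemma 5 applies to the nontrivial irreducible characters of a non-abelian simple group. It also applies to the non-linear irreducible characters of $\mathsf S_n$, $n\ge5$: the normal subgroups are $1,\mathsf A_n,\mathsf S_n$, so a non-linear irreducible character has trivial kernel, and $Z(\mathsf S_n)=1$.

## Classical groups: every class is large and there are few classes

For classical groups Lemma 3 with Fact A is enough. Let $G=\mathrm{Cl}_n(q)$ be listed. Since $G$ is a section of $GL_n(q^2)$,
$$|G|\le|GL_n(q^2)|\le q^{2n^2}.\tag{1}$$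

**Step 1: nontrivial classes are large.** Let $1\ne g\in G$. By conjugation $G$ acts transitively on $g^G$, and $|g^G|>1$. The permutation character has degree $|g^G|$ and contains $1_G$ exactly once, so it has a nontrivial irreducible constituent. By Fact B,
$$|g^G|\ge q^{c_1n}.\tag{2}$$

**Step 2: first part of Theorem 2(a).** We choose the exponent so that each class contributes at most $q^{-5n}$ to the sum in Lemma 3. Put $S=1+5/c_1$ and $C_0=S/c$, and assume $\prod\chi_i(1)\ge|G|^{C_0}$. For $g\ne1$, Fact A gives $|\chi_i(g)|/\chi_i(1)\le\chi_i(1)^{-c\log|g^G|/\log|G|}$, hence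
$$\prod_i\frac{|\chi_i(g)|}{\chi_i(1)}\le\exp\Big(-c\,\log|g^G|\,\frac{\sum_i\log\chi_i(1)}{\log|G|}\Big)\le|g^G|^{-cC_0}=|g^G|^{-S}.$$
Now sum over the nontrivial classes $K$. Each has $|K|$ elements, $1-S=-5/c_1$ is negative, and $|K|\ge q^{c_1n}$ by (2), so with Fact C
$$\sum_{g\ne1}\prod_i\frac{|\chi_i(g)|}{\chi_i(1)}\le\sum_{K\ne1}|K|^{1-S}\le(k(G)-1)\,q^{-c_1n(S-1)}<q^{5n}q^{-5n}=1.$$
Lemma 3 applies.

**Step 3: Theorem 1 for classical groups.** Let $C\ge2C_0/c_1$ and $l\ge Cn$. By Fact B and (1),
$$\prod\chi_i(1)\ge q^{c_1nl}\ge q^{2C_0n^2}\ge|G|^{C_0},$$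
and Step 2 applies. Unlisted dimensions reduce to listed ones as explained above, and $PSp_4(2)'$ is covered if also $C\ge L(PSp_4(2)')/4$, by Lemma 5.

**Step 4: converse in Theorem 2(a).** A product that covers contains the Steinberg character, so we only need its degree. It is $q^{n(n-1)/2}$ for $PSL_n$ and $PSU_n$, $q^{m^2}$ for $PSp_{2m}$ and $P\Omega_{2m+1}$, and $q^{m(m-1)}$ for $P\Omega_{2m}^\pm$. In each case this is at least $q^{n^2/10}$:

- $n(n-1)/2\ge n^2/10$ means $5(n-1)\ge n$, true for $n\ge2$;
- $m^2=n^2/4$ for $n=2m$;
- $m^2\ge(2m+1)^2/10$ for $n=2m+1\ge7$, since $\sqrt{10}\,m\ge2m+1$ for $m\ge1$;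
- $m(m-1)\ge4m^2/10$ means $10(m-1)\ge4m$, true for $m\ge2$.

So $\prod\chi_i(1)\ge q^{n^2/10}\ge|G|^{1/20}$ by (1). This proves Theorem 2(a). $\square$

## Three-cycles cost a factor $\log n$ in alternating groups

The natural next move is to do the same for $\mathsf A_n$: find a strong bound on character ratios and feed it to Lemma 3. This cannot give a linear bound, however good the estimates are. Take all $\chi_i$ equal to $\chi=\chi^{(n-1,1)}|_{\mathsf A_n}$. Its value is the number of fixed points minus one, so on a $3$-cycle the ratio is exactly $(n-4)/(n-1)$. There are $n(n-1)(n-2)/3$ three-cycles. With $l=\lceil Cn\rceil$ they alone contribute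
$$\frac{n(n-1)(n-2)}3\Big(1-\frac3{n-1}\Big)^{l}$$
to the sum in Lemma 3. For fixed $C$ the power tends to $e^{-3C}$, while the first factor tends to infinity. So the hypothesis of Lemma 3 fails for large $n$, with exact character values and for every fixed $C$. To beat $n^3$ one needs $l$ of order $n\log n$.

In particular the inequality of Fact A is false for the groups $\mathsf A_n$ with an absolute $c>0$. For this $\chi$ and a $3$-cycle $g$ it would say
$$\frac{n-4}{n-1}\le(n-1)^{-c\log|g^G|/\log|G|}.$$
Since $\log|g^G|\sim3\log n$ and $\log|G|\sim n\log n$, the right side is $\exp(-(3c+o(1))\frac{\log n}n)$, while the left side is $\exp(-(3+o(1))\frac1n)$, which is larger for large $n$.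

What can ratios do? They are fine when $\chi^\lambda$ is far from linear.

**Definition (depth).** For $\lambda\vdash n$ let $k(\lambda)=n-\max(\lambda_1,\lambda_1')$. The character $\chi^\lambda$ is non-linear if and only if $k(\lambda)\ge1$. Call $\lambda$ *deep* if $k(\lambda)>n/8$ and *shallow* if $1\le k(\lambda)\le n/8$.

For instance $k((n-1,1))=k((2,1^{n-2}))=1$ for $n\ge3$ and $k((3,2))=2$. For $n=16$, the partition $(14,1,1)$ is shallow and $(13,3)$ is deep.

Put
$$\theta=\max(\kappa,7/8)<1,\qquad D=\frac{2}{b\log(1/\theta)},\qquad\text{so that}\quad\theta^{bD\log n}=n^{-2}.$$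

**Lemma 6.** Let $n\ge5$. A product of irreducible characters of $\mathsf S_n$ with at least $D\log n$ deep factors covers $\mathrm{Irr}(\mathsf S_n)$.

*Proof.* If $\lambda$ is deep, then $\max(\lambda_1,\lambda_1')/n<7/8$, so Fact D gives $|\chi^\lambda(g)|/\chi^\lambda(1)\le\theta^{b\,\mathrm{supp}(g)}$. The other factors have ratio at most $1$. The number of elements of support $s$ is at most $\binom ns s!\le n^s$, and no element has support $1$. So the sum in Lemma 3 is at most
$$\sum_{s\ge2}n^s\,\theta^{bsD\log n}=\sum_{s\ge2}n^sn^{-2s}=\sum_{s\ge2}n^{-s}=\frac1{n(n-1)}<1.\qquad\square$$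

The same computation, with the depths kept, proves the second assertion of Theorem 2(b).

**Step 5: the condition $\sum k(\lambda_i)\ge An\log n$.** Put $k_i=k(\lambda_i)$ and $c_3=b\min(1,\log(1/\kappa))$. In Fact D the maximum is $\max\{\kappa,1-k_i/n\}$. We have $1-k_i/n\le e^{-k_i/n}$, and $\kappa=e^{-\log(1/\kappa)}\le e^{-\log(1/\kappa)k_i/n}$ because $k_i\le n$. Hence
$$\frac{|\chi^{\lambda_i}(g)|}{\chi^{\lambda_i}(1)}\le e^{-c_3k_i\,\mathrm{supp}(g)/n}.$$
If $\sum k_i\ge(2/c_3)\,n\log n$, then the product of the ratios is at most $n^{-2\,\mathrm{supp}(g)}$. The sum in Lemma 3 is at most $\sum_{s\ge2}n^sn^{-2s}<1$, and the product covers. So the second assertion of Theorem 2(b) holds with any $A\ge2/c_3$.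

**Step 6: $n\log n$ cannot be lowered in this condition.** We show that for an absolute $\varepsilon>0$ and all large $n$ some product with $\sum k_i\ge\varepsilon n\log n$ fails to cover. Let $n\ge36$ and $\chi=\chi^{(\lceil n/2\rceil,\lfloor n/2\rfloor)}$, of depth $\lfloor n/2\rfloor$. Its degree is the number of standard tableaux with two rows, and such a tableau is determined by the set of entries of its first row, so $\chi(1)\le2^n$. Suppose $\chi^l\supseteq\mathrm{Irr}(\mathsf S_n)$. The number $p(n)$ of irreducible characters is at most $2^{n-1}$, the number of compositions of $n$, and the squares of the degrees sum to $n!\ge(n/e)^n$. So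
$$2^{nl}\ge\max_\psi\psi(1)\ge\Big(\frac{n!}{p(n)}\Big)^{1/2}\ge\Big(\frac n{2e}\Big)^{n/2}.$$
Hence $l\ge\log(n/2e)/(2\log2)\ge\log n/(4\log2)$, as $n\ge(2e)^2$. If $l$ is the largest integer below $\log n/(4\log2)$, then $\chi^l$ does not cover, while $\sum k_i=l\lfloor n/2\rfloor$ is at least a positive constant times $n\log n$ for large $n$.

So what is missing is the first assertion of Theorem 2(b), and there only the shallow factors: for depth $1$, Step 5 asks for order $n\log n$ factors, and we want order $n$.

## Adding partitions: multiplicities form a semigroup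

The tool for shallow factors does not look at character values. It adds partitions componentwise: $(\alpha+\beta)_j=\alpha_j+\beta_j$. In terms of diagrams, the columns of $\alpha+\beta$ are those of $\alpha$ together with those of $\beta$. For instance $(2,1)+(1,1)=(3,2)$.

We recall Schur–Weyl duality. For a complex space $V$, as a module for $GL(V)\times\mathsf S_N$,
$$V^{\otimes N}\cong\bigoplus_{\lambda\vdash N}S_\lambda V\otimes M_\lambda,$$
where $M_\lambda$ affords $\chi^\lambda$. If $\dim V\ge N$, each $S_\lambda V$ is irreducible with highest weight $\lambda$, regarded as an integer vector. We also recall that in a polynomial representation of a product of groups $GL(V_i)$ the space of vectors of weight $\gamma$ fixed by the maximal unipotent subgroup $U$ (the product of the upper unitriangular groups) has dimension equal to the multiplicity of the irreducible representation of highest weight $\gamma$.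

**Lemma 7 (semigroup property).** Let $\alpha_1,\dots,\alpha_t\vdash a$ and $\beta_1,\dots,\beta_t\vdash b$. If $\langle\prod\chi^{\alpha_i},1\rangle_{\mathsf S_a}>0$ and $\langle\prod\chi^{\beta_i},1\rangle_{\mathsf S_b}>0$, then $\langle\prod\chi^{\alpha_i+\beta_i},1\rangle_{\mathsf S_{a+b}}>0$.

*Proof.* Let $V_1,\dots,V_t$ have dimension at least $a+b$, and let $N\le a+b$. As $\mathsf S_N$-modules with commuting action of $\prod GL(V_i)$,
$$(V_1\otimes\cdots\otimes V_t)^{\otimes N}\cong V_1^{\otimes N}\otimes\cdots\otimes V_t^{\otimes N},$$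
with $\mathsf S_N$ acting diagonally on the right. The $\mathsf S_N$-invariants on the left form $\mathrm{Sym}^N(V_1\otimes\cdots\otimes V_t)$. On the right apply Schur–Weyl duality to each factor: the invariants of $M_{\lambda_1}\otimes\cdots\otimes M_{\lambda_t}$ have dimension $\langle\prod\chi^{\lambda_i},1\rangle$. So
$$\mathrm{Sym}^N(V_1\otimes\cdots\otimes V_t)\cong\bigoplus_{\lambda_1,\dots,\lambda_t\vdash N}\Big\langle\prod\chi^{\lambda_i},1\Big\rangle\,S_{\lambda_1}V_1\otimes\cdots\otimes S_{\lambda_t}V_t.$$
By hypothesis the polynomial ring $R=\mathrm{Sym}(V_1\otimes\cdots\otimes V_t)$ contains nonzero $U$-fixed vectors $x$, of degree $a$ and weight $(\alpha_1,\dots,\alpha_t)$, and $y$, of degree $b$ and weight $(\beta_1,\dots,\beta_t)$. The group $\prod GL(V_i)$ acts on $R$ by ring automorphisms, so $xy$ is $U$-fixed of weight $(\alpha_i+\beta_i)_i$ and degree $a+b$. It is nonzero because $R$ is a domain. Hence the irreducible module of highest weight $(\alpha_i+\beta_i)_i$ occurs in degree $a+b$, which says that $\langle\prod\chi^{\alpha_i+\beta_i},1\rangle>0$. $\square$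

Since characters of $\mathsf S_n$ are real, $\chi^\nu$ occurs in $\prod\chi^{\lambda_i}$ if and only if $\langle\chi^\nu\prod\chi^{\lambda_i},1\rangle>0$. So Lemma 7 can be used in the following form:
$$\chi^{\nu_1}\text{ occurs in }\prod\chi^{\alpha_i}\ \text{ and }\ \chi^{\nu_2}\text{ occurs in }\prod\chi^{\beta_i}\ \Longrightarrow\ \chi^{\nu_1+\nu_2}\text{ occurs in }\prod\chi^{\alpha_i+\beta_i}.\tag{3}$$
Here $a$ or $b$ may be $0$, with the empty partition and the trivial group $\mathsf S_0$.

For example, $\mathrm{sgn}=\chi^{(1^3)}$ occurs in $(\chi^{(2,1)})^2$. Adding $(1)$ everywhere (the trivial character of $\mathsf S_1$), (3) says that $\chi^{(2,1,1)}$ occurs in $(\chi^{(3,1)})^2$. Indeed $(\chi^{(3,1)})^2=\chi^{(4)}+\chi^{(3,1)}+\chi^{(2,2)}+\chi^{(2,1,1)}$, of degree $9=1+3+2+3$.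

## Cutting $\mathsf S_n$ into two smaller symmetric groups

How does (3) help? Suppose $\lambda=(n-k,\mu)$ has a long first row. Then $\lambda$ is $(m-k,\mu)+(n-m)$: a partition of $m$ of the same depth type, plus one row, and a row is a trivial character. So if the target splits as $\nu=\nu_1+\nu_2$ with $\nu_j\vdash m_j$, we can let some of the factors produce $\chi^{\nu_1}$ inside $\mathsf S_{m_1}$, while the others are trivial there, and let the remaining factors produce $\chi^{\nu_2}$ inside $\mathsf S_{m_2}$. A linear number of factors is used additively, so the induction should close.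

It stops at one point. A partition with one column, such as $\nu=(1^n)$, is not a sum of two smaller partitions, since addition collects columns. More generally a target with a very tall first column cannot be cut into two pieces of comparable size. We cannot avoid such targets by transposing either, because the factors are to keep their long rows.

What gets past this is that one column can be written as a *product*: for any $\alpha\vdash h$,
$$\chi^\alpha\chi^{\alpha'}=\mathrm{sgn}\cdot(\chi^\alpha)^2\quad\text{contains}\quad\mathrm{sgn}=\chi^{(1^h)},$$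
since $(\chi^\alpha)^2$ contains the trivial character. If $\alpha$ is a hook, then both $\alpha$ and $\alpha'$ are a column plus a row, and the columns are shorter than $h$. The two columns have total height $h+1$. So two groups of factors can be made to produce the two hooks, and the price is that the sizes add up to $n+1$ instead of $n$. This shapes the bookkeeping. We want a function $f$ with
$$f(m_1)+f(m_2)+(\text{losses})\le f(n)\qquad\text{when }m_1+m_2\le n+1.$$
A main term $A_0(n-1)$ absorbs the extra $1$, because $(m_1-1)+(m_2-1)\le n-1$. The losses include about $D\log n$, because deep factors must be discarded at every stage: a factor shallow for $n$ may become deep for $m$. Subtracting $B\log n$ pays for this, since on the left it is subtracted twice and on the right once.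

**Constants.** Let $B=2D$ and $n_0=\max(20,\,2^8e^{2/D})$. Choose $A_0\ge B$ such that
$$f(n):=A_0(n-1)-B\log n$$
satisfies $f(n)\ge L(\mathsf S_n)$ for all integers $5\le n<n_0$; this is a finite number of conditions. Note that $f\ge0$ on $[5,\infty)$, since $B\log n\le B(n-1)\le A_0(n-1)$.

**Proposition 8.** For $n\ge5$ and $l\ge f(n)$, any product of $l$ non-linear irreducible characters $\chi^{\lambda_i}$ of $\mathsf S_n$ covers $\mathrm{Irr}(\mathsf S_n)$.

*Proof.* We use induction on $n$. For $n<n_0$ we have $l\ge L(\mathsf S_n)$, and this is Lemma 5. Let $n\ge n_0$.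

**Step 7: reduce to shallow factors with long first rows.** If at least $D\log n$ of the $\lambda_i$ are deep, Lemma 6 finishes. Otherwise fewer than $D\log n$ are deep. We set them aside: by Lemma 4 it is enough that the product of the shallow factors covers. More than $l-D\log n$ shallow factors remain. Replacing $\lambda_i$ by $\lambda_i'$ multiplies the product by $\mathrm{sgn}$. Multiplication by $\mathrm{sgn}$ permutes $\mathrm{Irr}(\mathsf S_n)$, so this does not change whether the product covers. So we may assume $\lambda_{i,1}\ge\lambda_{i,1}'$, that is,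
$$\lambda_i=(n-k_i,\mu_i),\qquad\mu_i\vdash k_i,\qquad1\le k_i\le n/8.$$

**Step 8: shorten the first rows.** We define the factors for smaller groups. For an integer $m$ with $n/4\le m<n$ put
$$\lambda_i^{(m)}=(m-k_i,\mu_i).$$
Since $m-k_i\ge n/4-n/8=n/8\ge k_i\ge\mu_{i,1}$, this is a partition of $m$. It is not $(m)$, because $k_i\ge1$. It is not $(1^m)$, because its first part is at least $n/8\ge2$. So $\chi^{\lambda_i^{(m)}}$ is a non-linear character of $\mathsf S_m$, and
$$\lambda_i=\lambda_i^{(m)}+(n-m).\tag{4}$$

**Step 9: there are enough factors for two smaller groups.** Let $m_1,m_2\ge n/4$ be integers with $m_1+m_2\le n+1$. Then $m_j\ge n/4\ge5$, and $m_j\le n+1-n/4<n$ because $n>4$. Furthermore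
$$f(m_1)+f(m_2)=A_0(m_1+m_2-2)-B\log m_1-B\log m_2\le A_0(n-1)-2B\log n+2B\log4.$$
Hence
$$f(m_1)+f(m_2)+2+D\log n\le A_0(n-1)-2B\log n+2B\log4+2+D\log n\le f(n).$$
The last inequality is equivalent to $B\log n\ge D\log n+2+2B\log4$. With $B=2D$ it reads $D\log n\ge2+8D\log2$, which holds since $n\ge n_0\ge2^8e^{2/D}$. So the number of shallow factors, being more than $f(n)-D\log n\ge f(m_1)+f(m_2)+2$, is at least $\lceil f(m_1)\rceil+\lceil f(m_2)\rceil$. We can partition the set of shallow indices as $I_1\sqcup I_2$ with $|I_j|\ge f(m_j)$. By the induction hypothesis for $\mathsf S_{m_j}$,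
$$\prod_{i\in I_j}\chi^{\lambda_i^{(m_j)}}\supseteq\mathrm{Irr}(\mathsf S_{m_j})\qquad(j=1,2).\tag{5}$$

Now let $\nu\vdash n$ be any target, and let $h$ be the height of its first column. The sizes $m_1,m_2$, and with them $I_1,I_2$, may depend on $\nu$.

**Step 10: targets with $h<n/2$ are cut into two sums of columns.** All columns of $\nu$ have height less than $n/2$. If some column has height at least $n/4$, let $\nu_1$ be that column. Otherwise add up columns one at a time until the size first reaches at least $n/4$. The last column added has height less than $n/4$, so the size is less than $n/2$; call this sum $\nu_1$. In both cases let $\nu_2$ be the sum of the other columns. Then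
$$\nu=\nu_1+\nu_2,\quad\nu_j\vdash m_j,\quad m_1+m_2=n,\quad n/4\le m_1<n/2<m_2 .$$
So Step 9 applies. Trivial characters may be inserted, and (5) says:

- $\chi^{\nu_1}$ occurs in $\prod_{i\in I_1}\chi^{\lambda_i^{(m_1)}}\cdot\prod_{i\in I_2}\chi^{(m_1)}$;
- $\chi^{\nu_2}$ occurs in $\prod_{i\in I_1}\chi^{(m_2)}\cdot\prod_{i\in I_2}\chi^{\lambda_i^{(m_2)}}$.

Add these by (3). For $i\in I_1$ the sum is $\lambda_i^{(m_1)}+(m_2)=\lambda_i$, and for $i\in I_2$ it is $(m_1)+\lambda_i^{(m_2)}=\lambda_i$, both by (4) as $m_1+m_2=n$. So $\chi^\nu$ occurs in $\prod_{I_1\cup I_2}\chi^{\lambda_i}$.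

**Step 11: targets with $h\ge n/2$ are split through two hooks.** Write $\nu=(1^h)+\nu_2$ with $\nu_2\vdash n-h$, possibly empty. Let
$$m_1=\Big\lceil\frac{n+1}2\Big\rceil,\qquad m_2=n+1-m_1\ge\frac n2,\qquad a=m_1-(n-h).$$
Since $n-h\le n/2$, we have $a\ge\frac{n+1}2-\frac n2>0$, so $a\ge1$; and $a\le h$ because $m_1\le n$. Also $m_2=n+1-a-(n-h)=h-a+1$. Consider the hooks of size $h$
$$\alpha=(h-a+1,1^{a-1})=(1^a)+(h-a),\qquad\alpha'=(a,1^{h-a})=(1^{m_2})+(a-1).$$
As noted above, $\chi^{(1^h)}$ occurs in $\chi^\alpha\chi^{\alpha'}$. Trivially $\chi^{\nu_2}$ occurs in $\chi^{\nu_2}\chi^{(n-h)}$. By (3), $\chi^\nu$ occurs in $\chi^\tau\chi^\sigma$, where $\tau=\alpha+\nu_2$ and $\sigma=\alpha'+(n-h)$. Since $n-m_1=h-a$ and $n-m_2=m_1-1=(a-1)+(n-h)$, we can write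
$$\tau=\tau_1+(n-m_1),\quad\tau_1=(1^a)+\nu_2\vdash a+(n-h)=m_1,\qquad\sigma=(1^{m_2})+(n-m_2).$$
Step 9 applies to $m_1,m_2$, whose sum is $n+1$. By (5), $\chi^{\tau_1}$ occurs in $\prod_{I_1}\chi^{\lambda_i^{(m_1)}}$. Add the trivial characters of $\mathsf S_{n-m_1}$ by (3): with (4), $\chi^\tau$ occurs in $\prod_{I_1}\chi^{\lambda_i}$. In the same way $\chi^{(1^{m_2})}$ occurs in $\prod_{I_2}\chi^{\lambda_i^{(m_2)}}$ by (5), and hence $\chi^\sigma$ occurs in $\prod_{I_2}\chi^{\lambda_i}$. Therefore
$$\chi^\nu\ \text{ occurs in }\ \chi^\tau\chi^\sigma,\ \text{ and so in }\ \prod_{i\in I_1\cup I_2}\chi^{\lambda_i}.$$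

In both cases $\chi^\nu$ occurs in the product of the shallow factors. Since $\nu$ was arbitrary, that product covers, and Lemma 4 restores the discarded factors. $\square$

*Proof of Theorem 2(b).* Let $A=\max(A_0,2/c_3)$. If $l\ge An$, then $l\ge A_0n\ge f(n)$ and Proposition 8 gives the first assertion. Steps 5 and 6 give the other two. $\square$

To see Step 11 at work on the bad target $\nu=(1^n)$: here $h=n$, $\nu_2$ is empty, $a=m_1$, and the two hooks are $(1^{m_1})+(n-m_1)$ and $(1^{m_2})+(n-m_2)$. One group of factors produces $\mathrm{sgn}$ of $\mathsf S_{m_1}$, the other $\mathrm{sgn}$ of $\mathsf S_{m_2}$, and $m_1,m_2$ are about $n/2$.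

## Passing to alternating groups: split characters have small ratios

Let $\chi_1,\dots,\chi_l\in\mathrm{Irr}(\mathsf A_n)\setminus1$, $n\ge5$. By Fact E each $\chi_i$ is of one of two types. *Type I:* $\chi_i=\chi^{\lambda_i}|_{\mathsf A_n}$ with $\lambda_i\ne\lambda_i'$; then $\chi^{\lambda_i}$ is non-linear, since $1$ and $\mathrm{sgn}$ restrict to the trivial character. *Type II:* $\chi_i=\chi^{\lambda_i,\pm}$ with $\lambda_i=\lambda_i'$. Type I factors are governed by Proposition 8. Type II factors do not extend to $\mathsf S_n$, so we treat them like deep factors.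

**Lemma 9.** There are absolute $n_1$ and $\rho<1$ such that for $n\ge n_1$, every type II $\chi=\chi^{\lambda,\pm}$ and every $1\ne g\in\mathsf A_n$ satisfy $|\chi(g)|/\chi(1)\le\rho^{\,\mathrm{supp}(g)}$.

*Proof.* We may take $n_1\ge5$. Let $h_1>\dots>h_d$ be the diagonal hook lengths of $\lambda=\lambda'$. They are distinct odd numbers with sum $n$, so $n\ge1+3+\dots+(2d-1)=d^2$ and $d\le\sqrt n$. Also $h_1=2\lambda_1-1\le n$, so $\lambda_1=\lambda_1'\le(n+1)/2<7n/8$.

Suppose first that $g$ does not have cycle type $(h_1,\dots,h_d)$. Then $\chi(g)=\chi^\lambda(g)/2$ and $\chi(1)=\chi^\lambda(1)/2$, so by Fact D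
$$\frac{|\chi(g)|}{\chi(1)}=\frac{|\chi^\lambda(g)|}{\chi^\lambda(1)}\le\theta^{b\,\mathrm{supp}(g)}.$$

Now suppose that $g$ has cycle type $(h_1,\dots,h_d)$. By Fact E,
$$|\chi(g)|=\tfrac12\Big|e\pm\sqrt{e\textstyle\prod h_i}\Big|\le\tfrac12\Big(1+\sqrt{\textstyle\prod h_i}\Big)\le\sqrt{\textstyle\prod h_i}\le n^{d/2}\le n^{\sqrt n/2}.$$
To bound the degree from below, decompose $\lambda$ into its nested diagonal hooks $\Gamma_1,\dots,\Gamma_d$; the hook $\Gamma_i$ has arm and leg $a_i=(h_i-1)/2$. Fill $\Gamma_1$ as a standard hook with $1,\dots,h_1$, then $\Gamma_2$ as a standard hook with the next $h_2$ numbers, and so on. The left and upper neighbors of a cell of $\Gamma_i$ lie in $\Gamma_{i-1}\cup\Gamma_i$, so the result is a standard tableau of shape $\lambda$. The hook $\Gamma_i$ has $\binom{2a_i}{a_i}\ge2^{a_i}$ standard fillings. Since $\sum a_i=(n-d)/2$,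
$$\chi^\lambda(1)\ge\prod_i\binom{2a_i}{a_i}\ge\prod_i2^{a_i}=2^{(n-d)/2}\ge2^{(n-\sqrt n)/2}.$$
As $\chi(1)=\chi^\lambda(1)/2$,
$$\frac{|\chi(g)|}{\chi(1)}\le2\,n^{\sqrt n/2}\,2^{-(n-\sqrt n)/2}\le2^{-n/4}\le2^{-\mathrm{supp}(g)/4}\qquad(n\ge n_1),$$
where $n_1$ is chosen so that $1+\frac{\sqrt n}2\log_2n+\frac{\sqrt n}2\le\frac n4$ for all $n\ge n_1$. Take $\rho=\max(\theta^b,2^{-1/4})$. $\square$

**Step 12: Theorem 1 for alternating groups.** Let $D'=2/\log(1/\rho)$, so that $\rho^{D'\log n}=n^{-2}$. Choose $C\ge A_0+D'$ with $Cn\ge L(\mathsf A_n)$ for $5\le n<n_1$, and let $l\ge Cn$.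

If $n<n_1$, Lemma 5 applies.

If $n\ge n_1$ and at least $D'\log n$ of the $\chi_i$ are of type II, then by Lemma 9 the sum in Lemma 3 is at most $\sum_{s\ge2}n^s\rho^{sD'\log n}=\sum_{s\ge2}n^{-s}<1$, and the product covers.

If $n\ge n_1$ and fewer than $D'\log n$ are of type II, discard these by Lemma 4. At least $Cn-D'\log n\ge Cn-D'n\ge A_0n\ge f(n)$ factors remain, each of the form $\chi^{\lambda_i}|_{\mathsf A_n}$ with $\chi^{\lambda_i}$ non-linear. By Proposition 8 the product of these $\chi^{\lambda_i}$ contains every $\chi^\nu\in\mathrm{Irr}(\mathsf S_n)$. Hence its restriction contains every $\chi^\nu|_{\mathsf A_n}$, and so every irreducible character of $\mathsf A_n$.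

Taking for $C$ the maximum of this constant, $2C_0/c_1$ from Step 3, and $L(PSp_4(2)')/4$ proves Theorem 1. $\blacksquare$

## Linear order is necessary in every family

It remains to prove Theorem 2(c).

**Step 13: alternating groups.** We refine Test 3. Let $\chi=\chi^{(n-1,1)}|_{\mathsf A_n}$, which is irreducible by Fact E. On $\mathsf S_n$, $(\chi^{(n-1,1)})^l$ is contained in the $l$-th power of the natural permutation character, that is, in the permutation character on $l$-tuples of points. The stabilizer of a tuple with $j$ distinct entries is a subgroup $\mathsf S_{n-j}$, with $j\le\min(l,n)$. So the power is a sum of permutation characters on cosets of such subgroups. By Frobenius reciprocity $\chi^\nu$ occurs in the one for $\mathsf S_{n-j}$ only if the restriction of $\chi^\nu$ to $\mathsf S_{n-j}$ contains the trivial character. By the branching rule this means that the row $(n-j)$ is contained in $\nu$, so $\nu_1\ge n-j$. Hence all constituents $\chi^\nu$ of $(\chi^{(n-1,1)})^l$ satisfy $n-\nu_1\le l$.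

Choose $\nu\vdash n$ inside a square of side $\lceil\sqrt n\,\rceil$; this is possible since the square has at least $n$ cells. If $\chi^l\supseteq\mathrm{Irr}(\mathsf A_n)$, then a constituent of $\chi^\nu|_{\mathsf A_n}$ occurs in $\chi^l$, which is the restriction of $(\chi^{(n-1,1)})^l$. So it occurs in $\chi^\eta|_{\mathsf A_n}$ for some constituent $\chi^\eta$ of $(\chi^{(n-1,1)})^l$, and $\eta\in\{\nu,\nu'\}$ by Fact E. Both $\nu$ and $\nu'$ have first part at most $\lceil\sqrt n\,\rceil$, so $l\ge n-\lceil\sqrt n\,\rceil$.

**Step 14: classical groups.** We use a small character against the Steinberg character. The group $G=\mathrm{Cl}_n(q)$ acts faithfully on the set of one-dimensional subspaces of the natural module, since only scalars fix all of them. There are fewer than $q^{2n}$ such subspaces (the module has at most $q^{2n}$ vectors, the extreme case being the unitary one). The action is nontrivial, so the permutation character has a nontrivial irreducible constituent $\chi$, and $\chi(1)<q^{2n}$. If $\chi^l\supseteq\mathrm{Irr}(G)$, then $l\ge1$ and $\chi^l$ contains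 the Steinberg character, whose degree is at least $q^{n^2/10}$ by Step 4. So $q^{2nl}>q^{n^2/10}$, that is, $l>n/20$. This proves Theorem 2(c). $\square$
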